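# A definable ideal whose restrictions remember where they live

## Maximal ideals are rigid

Let $\omega=\{0,1,2,\dots\}$ and let $X$ be a countable set. We start with a family of objects for which our question is easy, and then ask for objects of a very different kind with the same property.

**Definition (ideal).** An ideal on $X$ is a family $\mathcal I\subseteq\mathcal P(X)$ that is closed under finite unions and under taking subsets, contains all finite subsets of $X$, and does not contain $X$. A set $A\subseteq X$ with $A\notin\mathcal I$ is called positive. The restriction of $\mathcal I$ to $Y\subseteq X$ is $\mathcal I|Y=\{A\cap Y:A\in\mathcal I\}$.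

Since $\mathcal I$ is closed under subsets, $\mathcal I|Y=\{A\in\mathcal I:A\subseteq Y\}$. If $Y\in\mathcal I$, then $\mathcal I|Y=\mathcal P(Y)$, which is no longer an ideal in the strict sense. The next definition makes sense for it all the same.

**Definition (isomorphism).** $\mathcal I\cong\mathcal J$ if there is a bijection $f\colon\bigcup\mathcal J\to\bigcup\mathcal I$ such that $A\in\mathcal I\iff f^{-1}[A]\in\mathcal J$ for all $A\subseteq\bigcup\mathcal I$.

For $g\colon B\to X$ and any $Z\subseteq X$ we write $g^{-1}[Z]=\{b\in B:g(b)\in Z\}$. Note that $\bigcup(\mathcal I|A)=A$, because singletons are in $\mathcal I$. So $\mathcal I|A\cong\mathcal I|B$ means that there is a bijection $f\colon B\to A$ with $Z\in\mathcal I\iff f^{-1}[Z]\in\mathcal I$ for all $Z\subseteq A$.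

**Definition (condition $(C1)$).** An ideal $\mathcal I$ on $\omega$ satisfies $(C1)$ if $\mathcal I|A\cong\mathcal I|B$ implies $A\triangle B\in\mathcal I$, for all $A,B\subseteq\omega$. Equivalently, $\mathcal I|A\not\cong\mathcal I|B$ whenever $A\triangle B\notin\mathcal I$.

In words: the isomorphism type of $\mathcal I|A$ determines $A$, up to a set in $\mathcal I$. The ideal $\mathrm{Fin}$ of finite sets fails badly. If $A$ is the set of even numbers and $B$ the set of odd numbers, then $f(2n+1)=2n$ is an isomorphism between $\mathrm{Fin}|A$ and $\mathrm{Fin}|B$, yet $A\triangle B=\omega$.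

An ideal $\mathcal I$ on $\omega$ is maximal if for every $A\subseteq\omega$ either $A\in\mathcal I$ or $\omega\setminus A\in\mathcal I$. For maximal ideals $(C1)$ takes one line. If $A$ and $B$ are both positive, then both complements are in $\mathcal I$, hence $A\triangle B\in\mathcal I$; if both are in $\mathcal I$, again $A\triangle B\in\mathcal I$; and if exactly one of them, say $A$, is in $\mathcal I$, then $\mathcal I|A$ contains its whole underlying set and $\mathcal I|B$ does not, so they are not isomorphic.

This argument is too cheap to teach us anything. Maximal ideals have a stronger property, whose proof is still short and does contain an idea. Consider the following property of an ideal $\mathcal I$ on $X$.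

> $(R)$ If $B\subseteq X$ and $g\colon B\to X$ is an injection with $g^{-1}[Z]\in\mathcal I$ for all $Z\in\mathcal I$, then $\{b\in B:g(b)\ne b\}\in\mathcal I$.

Only one direction of an isomorphism is assumed: preimages of small sets are small. The conclusion is that $g$ is the identity modulo $\mathcal I$.

**Lemma 1.** Every ideal with property $(R)$ satisfies $(C1)$.

*Proof.* Let $f\colon B\to A$ be a bijection with $Z\in\mathcal I\iff f^{-1}[Z]\in\mathcal I$ for all $Z\subseteq A$. For any $Z\in\mathcal I$ we have $f^{-1}[Z]=f^{-1}[Z\cap A]\in\mathcal I$, so $(R)$ applies to $f$, and $D=\{b\in B:f(b)\ne b\}\in\mathcal I$. Next, $f[D]\subseteq A$ and $f^{-1}[f[D]]=D\in\mathcal I$, so the other direction of the isomorphism gives $f[D]\in\mathcal I$.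

If $b\in B\setminus A$, then $f(b)\in A$, so $f(b)\neq b$ and $b\in D$. If $a\in A\setminus B$, then $a=f(b)$ for some $b\in B$, so $b\ne a=f(b)$ and $a\in f[D]$. Hence $A\triangle B\subseteq D\cup f[D]\in\mathcal I$. $\blacksquare$

**Lemma 2.** Let $D\subseteq X$ and let $g\colon D\to X$ be an injection with no fixed point. Then $D=D_0\cup D_1\cup D_2$ with $g[D_i]\cap D_i=\emptyset$ for $i=0,1,2$.

*Proof.* Form the graph on $X$ with edges $\{b,g(b)\}$, $b\in D$. A vertex $x$ lies on at most two edges: the edge $\{x,g(x)\}$ if $x\in D$, and the edge $\{b,x\}$ where $b$ is the unique point with $g(b)=x$, if there is one. So every connected component is a finite or infinite path (possibly a single point) or a finite cycle, and each of these can be colored with three colors so that adjacent vertices get different colors. Let $D_i$ be the set of points of $D$ with color $i$. If $b\in D_i$, then $g(b)$ is adjacent to $b$, so it does not have color $i$. $\blacksquare$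

Three is needed: for $g(0)=1$, $g(1)=2$, $g(2)=0$, among any two points one is mapped to the other.

**Proposition 3.** Every maximal ideal has property $(R)$.

*Proof.* Let $g\colon B\to\omega$ be as in $(R)$, let $D=\{b\in B:g(b)\neq b\}$, and split $D=D_0\cup D_1\cup D_2$ by Lemma 2. Suppose some $D_i\notin\mathcal I$. By maximality $\omega\setminus D_i\in\mathcal I$, so the subset $g[D_i]$ of $\omega\setminus D_i$ is in $\mathcal I$. But then $D_i\subseteq g^{-1}[g[D_i]]\in\mathcal I$, a contradiction. So all $D_i$, and hence $D$, are in $\mathcal I$. $\blacksquare$

To show that a set moved by $g$ is small we exhibited a *test set*: a set $Z\in\mathcal I$ whose preimage is as large as the set under study. Here the test set was $Z=g[D_i]$, and it was small because it is disjoint from a positive set.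

## What definability takes away

Identify $\mathcal P(\omega)$ with $2^\omega$ with the Cantor topology, so that an ideal can be Borel, analytic, $F_\sigma$, and so on. Can a definable ideal satisfy $(C1)$? The question comes from Adam Kwela and Jacek Tryba, "Homogeneous ideals on countable sets", arXiv:1607.05610 (2016): is there a "nice" ideal, for instance Borel or analytic, satisfying $(C1)$? Other known examples are the direct sum of two non-isomorphic maximal ideals and the Fubini sum of countably many pairwise non-isomorphic maximal ideals. They are again built from maximal ideals, and maximal ideals themselves do not answer the question: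

**Proposition 4.** No maximal ideal on $\omega$ is analytic.

*Proof.* Analytic sets have the Baire property, so suppose that a maximal ideal $\mathcal I$ has it. Membership in $\mathcal I$ does not change when a set is changed at finitely many points. If $\mathcal I$ is not meager, it is comeager in some basic clopen set $[s]=\{x\in 2^\omega:s\subset x\}$ with $s\in2^n$. For every $t\in 2^n$ the homeomorphism $[s]\to[t]$ that replaces $s$ by $t$ maps $\mathcal I\cap[s]$ onto $\mathcal I\cap[t]$, so $\mathcal I$ is comeager in every $[t]$, and hence in $2^\omega$. So $\mathcal I$ is meager or comeager. The homeomorphism $A\mapsto\omega\setminus A$ maps $\mathcal I$ onto $\mathcal P(\omega)\setminus\mathcal I$, since exactly one of $A$, $\omega\setminus A$ is in $\mathcal I$. Hence $\mathcal I$ and its complement are both meager or both comeager, against the Baire category theorem. $\blacksquare$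

So in a Borel ideal there are disjoint positive sets, and the proof of Proposition 3 stops at "$g[D_i]\in\mathcal I$": a positive set may be moved onto a disjoint positive set. We need another source of test sets. Here is what can be achieved; everything is proved in ZFC.

**Theorem A.** There is an $F_\sigma$ ideal on $\omega$ satisfying $(C1)$.

Since $F_\sigma$ sets are Borel and Borel sets are analytic, both parts of the question have the answer yes. For the stronger form, recall that $\mathcal I$ is a *P-ideal* if for all $A_0,A_1,\dots\in\mathcal I$ there is $A\in\mathcal I$ with $A_j\setminus A$ finite for every $j$. For instance $\mathrm{Fin}$ is a P-ideal (take $A=\emptyset$). The ideal on $\omega\times\omega$ of all sets contained in the union of finitely many columns $\{i\}\times\omega$ and a finite set is not one: take $A_j$ to be the $j$-th column, and note that any $A$ in the ideal meets all but finitely many columns in a finite set.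

**Theorem B.** There is an $F_\sigma$ ideal $\mathcal I$, and there is also an $F_\sigma$ P-ideal $\mathcal I$, with the following properties.

1. If $B\subseteq\omega$ and $g\colon B\to\omega$ is an injection with $g^{-1}[Z]\in\mathcal I$ for all $Z\in\mathcal I$, then $\{b\in B:g(b)\ne b\}\in\mathcal I$. (This is property $(R)$.)
2. For $A,B\notin\mathcal I$: $\mathcal I|A\cong\mathcal I|B\iff A\triangle B\in\mathcal I$. Moreover, there is an injection $g\colon B\to A$ with $g^{-1}[Z]\in\mathcal I$ for all $Z\in\mathcal I|A$ if and only if $B\setminus A\in\mathcal I$.
3. There are $2^{\aleph_0}$ restrictions of $\mathcal I$ to positive sets, each again $F_\sigma$ (and a P-ideal in the second case) and satisfying $(C1)$, such that no restriction of one of them to a positive set is isomorphic to a restriction of another to a positive set.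

The class $F_\sigma$ cannot be improved: no ideal on $\omega$ is $G_\delta$ (Proposition 9 below).

## Counting points in fast-growing blocks

$\mathrm{Fin}$ fails because every infinite set looks like every other. A sensible remedy is to cut a countable set $X$ into finite blocks $P_0,P_1,\dots$ whose sizes grow so fast that different blocks cannot imitate each other, and to measure the size of a set inside each block. Let us see how far this goes.

Choose integers $d_n\ge1$ and pairwise disjoint finite sets $P_n$ of even size, recursively, with $\sum_{i<n}|P_i|\le d_n$ and $|P_n|>2^nd_n$. Let $X=\bigcup_nP_n$ and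
$$\mathcal K=\Big\{A\subseteq X:\ \sup_n\big\lceil |A\cap P_n|/d_n\big\rceil<\infty\Big\}.$$
This is an ideal: it contains the finite sets and is closed under subsets and finite unions, and $X\notin\mathcal K$ because $|P_n|/d_n>2^n$. Let $g\colon B\to X$ be an injection with $g^{-1}[Z]\in\mathcal K$ for $Z\in\mathcal K$.

*Moves to an earlier block are harmless.* Let $B^-$ be the set of those $b\in B$ that $g$ sends from their block $P_n$ into some $P_j$ with $j<n$. There is little room: $|B^-\cap P_n|\le\sum_{i<n}|P_i|\le d_n$ by injectivity, so $B^-\in\mathcal K$.

*Moves to a later block are harmless.* Let $B^+$ be the set of those $b\in B$ that are sent to a later block. Now $g[B^+]$ is small, since $|g[B^+]\cap P_j|\le\sum_{i<j}|P_i|\le d_j$. So $g[B^+]\in\mathcal K$ is a test set, and $B^+\subseteq g^{-1}[g[B^+]]\in\mathcal K$.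

*Moves inside a block are fatal.* Split each $P_n$ into halves $A_n$ and $B_n$ of the same size, let $A=\bigcup_nA_n$, $B=\bigcup_nB_n$, and let $f\colon B\to A$ map each $B_n$ bijectively onto $A_n$. Then $|f^{-1}[Z]\cap P_n|=|Z\cap P_n|$ for every $Z\subseteq A$ and every $n$, so $f$ is an isomorphism between $\mathcal K|A$ and $\mathcal K|B$. But $A\triangle B=X\notin\mathcal K$. So $\mathcal K$ fails $(C1)$.

The failure is localized: cardinality does not change when a block is permuted. We must replace it by a finite measure of size that is *not* invariant, in the following strong sense: whenever $g$ moves a large part of the block injectively off itself, some set of measure at most $1$ has a preimage of large measure.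

## Covering numbers and the finite lemma

**Definition (covering number).** Let $\mathcal F$ be a family of subsets of a finite set $P$ with $\bigcup\mathcal F=P$. For $A\subseteq P$ let $\mathrm{cov}(A)$ be the least number of members of $\mathcal F$ whose union contains $A$; so $\mathrm{cov}(\emptyset)=0$.

Clearly $\mathrm{cov}$ is monotone, $\mathrm{cov}(A\cup A')\le\mathrm{cov}(A)+\mathrm{cov}(A')$, $\mathrm{cov}(F)\le1$ for $F\in\mathcal F$, and $\mathrm{cov}(A)\le|A|$. If $\mathcal F$ consists of all sets of size at most $d$, then $\mathrm{cov}(A)=\lceil|A|/d\rceil$, which is the measure of the previous section.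

For a small example that is not symmetric, let $P=\{1,2,3,4\}$ and $\mathcal F=\{\{1,2\},\{3\},\{4\}\}$. Then $\mathrm{cov}(\{1,2\})=1$ and $\mathrm{cov}(\{3,4\})=2$. The map $g(3)=1$, $g(4)=2$ is detected: the member $F=\{1,2\}$ has $g^{-1}[F]=\{3,4\}$, of covering number $2$. The inverse map, $1\mapsto3$, $2\mapsto4$, is not detected: the preimages of members are $\emptyset$, $\{1\}$, $\{2\}$. We want to detect *every* $g$ whose domain has large covering number.

**Lemma 5.** For every integer $k\ge1$ there are an integer $d\ge k$, a finite set $P$ and a family $\mathcal F\subseteq\mathcal P(P)$ with $\bigcup\mathcal F=P$ such that: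

* (a) every $A\subseteq P$ with $|A|\le d$ is contained in a single member of $\mathcal F$;
* (b) $\mathrm{cov}(P)>k$;
* (c) if $B\subseteq P$, $g\colon B\to P$ is injective, $g[B]\cap B=\emptyset$, $m\ge1$ and $\mathrm{cov}(B)\ge3m+2$, then there is $F\in\mathcal F$ with $\mathrm{cov}(g^{-1}[F])>m$.

Condition (a) keeps the two harmless cases harmless, (b) makes the whole block large, and (c) supplies test sets for moves inside the block. The family of all sets of size at most $d$ satisfies (a), and (b) if $|P|>kd$, but not (c) once $|P|\ge2(4d+1)$: take $|B|=4d+1$, so that $\mathrm{cov}(B)=5$, and any injection $g$ of $B$ into $P\setminus B$; all sets $g^{-1}[F]$ have at most $d$ elements and covering number at most $1$, so (c) fails for $m=1$.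

## Random set systems

The idea is to take $\mathcal F$ at random. A random family has no reason to respect any map $g$. There are only about $N^N$ candidates for $g$ on a block of $N$ points. Each member of $\mathcal F$ will be an independent test that a given bad $g$ passes with probability at most $1/2$. With $N^2$ members, a fixed $g$ survives all tests with probability at most $2^{-N^2}$, far below $1/N^N$. The hypothesis $g[B]\cap B=\emptyset$ is what makes the tests independent: what $\mathcal F$ does on $B$ decides how large subsets of $B$ are, and what it does on $g[B]$ decides the preimages.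

*Proof of Lemma 5.* Fix $k$. For an integer $q\ge k$ put $d=q$, $N=2^q$, $M=4^q=N^2$, and let $|P|=N$. Let $F_1,\dots,F_M$ be independent uniformly random subsets of $P$: each point belongs to each $F_i$ independently with probability $1/2$. Let $\mathcal F=\{F_1,\dots,F_M\}$. We bound three failure probabilities and let $q\to\infty$.

**Step 1: condition (a).** This step shows that some $F_i$ swallows any given small set. Since $d\le N$, every set of size at most $d$ lies in a set of size exactly $d$. A fixed $d$-set is contained in a given $F_i$ with probability $2^{-d}$, so it is contained in none of them with probability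
$$(1-2^{-d})^M\le e^{-M2^{-d}}=e^{-2^q}.$$
There are at most $N^d=2^{q^2}$ sets of size $d$, so (a) fails with probability at most $2^{q^2}e^{-2^q}$, which tends to $0$ because $q^2\ln2-2^q\to-\infty$.

When (a) holds, every point is covered, since $d\ge1$; so $\bigcup\mathcal F=P$ and $\mathrm{cov}$ is well defined.

**Step 2: condition (b).** This step shows that $k$ random sets do not cover $P$. Suppose (a) holds and $\mathrm{cov}(P)\le k$. Then the sets $F_j$ for at most $k$ distinct indices $j$ cover $P$; adding indices, which is possible as $M\ge q\ge k$, we may take exactly $k$ distinct ones. For fixed distinct $j_1,\dots,j_k$, a given point is missed by all $k$ sets with probability $2^{-k}$, independently for different points, so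
$$\Pr(F_{j_1}\cup\dots\cup F_{j_k}=P)=(1-2^{-k})^N\le e^{-N2^{-k}}=e^{-2^{q-k}}.$$
There are at most $M^k=4^{qk}$ choices of indices. So the probability that (a) holds and (b) fails is at most $4^{qk}e^{-2^{q-k}}$, which tends to $0$ because $k$ is fixed and $2qk\ln2-2^{q}/2^{k}\to-\infty$.

**Step 3: what a bad map looks like.** This step translates a failure of (c) for a fixed map into statements about sizes of sets. Fix an injection $g\colon B\to P$ such that $A:=g[B]$ is disjoint from $B$, and fix $m\ge1$. Let $E_{g,m}$ be the event that (a) holds, $\mathrm{cov}(B)\ge3m+2$, and $\mathrm{cov}(g^{-1}[F_i])\le m$ for all $i\le M$. For an $m$-tuple $J=(j_1,\dots,j_m)$ of indices, repetitions allowed, put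
$$F_J=F_{j_1}\cup\dots\cup F_{j_m},\qquad U_J=B\setminus F_J.$$

Suppose that $E_{g,m}$ holds. First, for every $J$ the set $U_J$ is large. Indeed $B\subseteq U_J\cup F_J$ and $\mathrm{cov}(F_J)\le m$, so subadditivity gives $\mathrm{cov}(U_J)\ge 2m+2$. On the other hand, a set of size at most $(2m+1)d$ is a union of $2m+1$ sets of size at most $d$, so by (a) its covering number is at most $2m+1$. Hence
$$|U_J|\ge(2m+1)d\quad\text{for every }m\text{-tuple }J. \tag{1}$$
Let $D$ be the event (1). It depends only on the traces $F_j\cap B$, $j\le M$.

Second, for each $i\le M$ we have $\mathrm{cov}(g^{-1}[F_i])\le m$, so there is an $m$-tuple $J$ with $g^{-1}[F_i]\subseteq F_J$ (if fewer than $m$ members suffice, fill up the tuple arbitrarily). Then no point of $U_J$ is mapped into $F_i$, that is,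
$$F_i\cap g[U_J]=\emptyset. \tag{2}$$

**Step 4: a fixed bad map is very unlikely.** This step bounds $\Pr(E_{g,m})$. Condition on the traces $(F_j\cap B)_{j\le M}$, and suppose that they are such that $D$ holds. The sets $U_J$ are now fixed. Since $A\cap B=\emptyset$, the sets $F_i\cap A$, $i\le M$, are still independent and uniformly distributed among the subsets of $A$. Moreover $g[U_J]\subseteq A$, and $|g[U_J]|=|U_J|$ because $g$ is injective. So for each $i$, by (1),
$$\Pr\big(\exists J:\ F_i\cap g[U_J]=\emptyset\big)\le\sum_J2^{-|U_J|}\le M^m2^{-(2m+1)d}=2^{2dm-(2m+1)d}=2^{-d}\le\tfrac12,$$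
where we used $M=4^q=2^{2d}$. For different $i$ these events are conditionally independent, as the $i$-th one depends only on $F_i\cap A$. So, given such traces, (2) is solvable for all $i\le M$ with probability at most $2^{-M}$. Since $E_{g,m}$ implies $D$ and the solvability of (2) for every $i$, we get
$$\Pr(E_{g,m})\le2^{-M}=2^{-N^2}.$$
This computation explains the threshold $3m+2$: removing $F_J$ costs $m$, and what remains must have more than $(2m+1)d$ points to beat the $2^{2dm}$ tuples $J$ with a factor $2^{-d}$ to spare.

**Step 5: all bad maps together.** This step takes a union bound. If (a) holds then $\mathrm{cov}(B)\le|B|\le N$, so $\mathrm{cov}(B)\ge3m+2$ is possible only for $m\le N$. There are at most $(N+1)^N$ partial functions $g$ from $P$ to $P$. If (a) holds and (c) fails, then some $E_{g,m}$ with $m\le N$ holds. So the probability that (a) holds and (c) fails is at most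
$$N(N+1)^N2^{-N^2}\longrightarrow0,$$
because $\log_2N+N\log_2(N+1)-N^2\to-\infty$.

By Steps 1, 2 and 5, for large $q$ the three failure probabilities add up to less than $1$. So some choice of $F_1,\dots,F_M$ satisfies (a), (b) and (c). $\blacksquare$

## The ideals $\mathcal I_S$

We now glue the finite blocks together. Using Lemma 5, choose recursively for $n\in\omega$ pairwise disjoint finite sets $P_n$, families $\mathcal F_n\subseteq\mathcal P(P_n)$ and integers $d_n$ satisfying (a)–(c) with
$$k=k_n:=2^n+\sum_{i<n}|P_i|.$$
Write $\mathrm{cov}_n$ for the covering number of $\mathcal F_n$. As $d_n\ge k_n$ and $\mathrm{cov}_n(P_n)>k_n$, we have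
$$\sum_{i<n}|P_i|\le d_n,\qquad\mathrm{cov}_n(P_n)>2^n. \tag{3}$$
Let $X=\bigcup_nP_n$, a countably infinite set, which we identify with $\omega$ whenever convenient.

Let $S\subseteq\omega^\omega$ be a set of sequences that is closed under coordinatewise sums and under passing to coordinatewise smaller sequences, contains the constant sequence $1$, and does not contain $(\mathrm{cov}_n(P_n))_n$. Then $S$ contains all bounded sequences. Put
$$\mathcal I_S=\{A\subseteq X:\ (\mathrm{cov}_n(A\cap P_n))_{n\in\omega}\in S\}.$$

This is an ideal on $X$. It is closed under subsets and finite unions because each $\mathrm{cov}_n$ is monotone and subadditive. A finite set $A$ has $\mathrm{cov}_n(A\cap P_n)\le|A|$ for all $n$, a bounded sequence, so $A\in\mathcal I_S$. Finally $X\notin\mathcal I_S$ by the last condition on $S$. For example, a set that takes at most one point from each block is in $\mathcal I_S$, and so is $\bigcup_nF_n$ for any choice of $F_n\in\mathcal F_n$: all covering numbers are at most $1$.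

**Bounded sequences.** Let $S_b$ be the set of bounded sequences. It satisfies the requirements by (3). The ideal
$$\mathcal I_b=\mathcal I_{S_b}=\{A:\sup_n\mathrm{cov}_n(A\cap P_n)<\infty\}=\bigcup_m\bigcap_n\{A:\mathrm{cov}_n(A\cap P_n)\le m\}$$
is $F_\sigma$, because the set $\{A:\mathrm{cov}_n(A\cap P_n)\le m\}$ is determined by the finitely many coordinates in $P_n$ and so is clopen.

**Weighted summable sequences.** Let $S_1=\{x\in\omega^\omega:\sum_n2^{-n}x_n<\infty\}$. It is closed under sums and smaller sequences and contains the constant $1$. By (3) every term of $\sum_n2^{-n}\mathrm{cov}_n(P_n)$ exceeds $1$, so $(\mathrm{cov}_n(P_n))_n\notin S_1$. Put $\varphi(A)=\sum_n2^{-n}\mathrm{cov}_n(A\cap P_n)$. Then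
$$\mathcal I_{S_1}=\{A:\varphi(A)<\infty\}=\bigcup_m\{A:\varphi(A)\le m\}.$$
The partial sums of $\varphi$ depend on finitely many coordinates, so they are continuous, and $\varphi$ is their supremum. Hence each set $\{A:\varphi(A)\le m\}$ is closed, and $\mathcal I_{S_1}$ is $F_\sigma$.

**Lemma 6.** $\mathcal I_{S_1}$ is a P-ideal.

*Proof.* The function $\varphi$ is countably subadditive. Indeed, $P_n$ is finite, so $\bigcup_jA_j\cap P_n$ is already the union of finitely many of the sets $A_j\cap P_n$. Thus $\mathrm{cov}_n(\bigcup_jA_j\cap P_n)\le\sum_j\mathrm{cov}_n(A_j\cap P_n)$, and we sum with the weights $2^{-n}$, exchanging two sums of nonnegative terms. Now let $A_j\in\mathcal I_{S_1}$ for $j\in\omega$. As the tails of the convergent series $\varphi(A_j)$ tend to $0$, there is $n_j$ such that $A_j'=A_j\setminus\bigcup_{n<n_j}P_n$ has $\varphi(A_j')\le2^{-j}$. Let $A=\bigcup_jA_j'$. Then $\varphi(A)\le\sum_j2^{-j}=2$, so $A\in\mathcal I_{S_1}$, and $A_j\setminus A\subseteq\bigcup_{n<n_j}P_n$ is finite. $\blacksquare$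

## Rigidity of $\mathcal I_S$

**Proposition 7.** Every ideal $\mathcal I=\mathcal I_S$ as above has property $(R)$: if $B\subseteq X$ and $g\colon B\to X$ is an injection such that $g^{-1}[Z]\in\mathcal I$ for every $Z\in\mathcal I$, then $\{b\in B:g(b)\ne b\}\in\mathcal I$.

*Proof.*

**Step 1: reduction to maps that move a set off itself.** This prepares the use of (c). Let $D=\{b\in B:g(b)\neq b\}$ and split $D=D_0\cup D_1\cup D_2$ by Lemma 2, so that $g[D_i]\cap D_i=\emptyset$. It suffices to show $D_i\in\mathcal I$ for each $i$. The restriction of $g$ to $D_i$ is an injection, and $(g|D_i)^{-1}[Z]=g^{-1}[Z]\cap D_i\in\mathcal I$ for $Z\in\mathcal I$. So, replacing $B$ by $D_i$, we assume that $g[B]\cap B=\emptyset$ and must show $B\in\mathcal I$. Split $B=B^-\cup B^+\cup B^0$: a point $b\in B\cap P_n$ with $g(b)\in P_j$ is put into $B^-$ if $j<n$, into $B^+$ if $j>n$, and into $B^0$ if $j=n$.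

**Step 2: $B^-\in\mathcal I$.** Points that move to an earlier block are few. Since $g$ is injective and maps $B^-\cap P_n$ into $\bigcup_{i<n}P_i$, we have $|B^-\cap P_n|\le\sum_{i<n}|P_i|\le d_n$ by (3). By (a), $\mathrm{cov}_n(B^-\cap P_n)\le1$ for all $n$, so $B^-\in\mathcal I$.

**Step 3: $B^+\in\mathcal I$.** For points that move to a later block the test set is their image. The points of $g[B^+]\cap P_j$ are images of distinct points of $\bigcup_{i<j}P_i$, so $|g[B^+]\cap P_j|\le\sum_{i<j}|P_i|\le d_j$ and $\mathrm{cov}_j(g[B^+]\cap P_j)\le1$ by (a). Hence $g[B^+]\in\mathcal I$, and $B^+\subseteq g^{-1}[g[B^+]]\in\mathcal I$.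

**Step 4: $B^0\in\mathcal I$.** For points that stay in their block we build one test set by choosing one member of $\mathcal F_n$ in each block. Let $B_n=B^0\cap P_n$. Then $g$ maps $B_n$ injectively into $P_n$, and $g[B_n]\cap B_n=\emptyset$.

If $\mathrm{cov}_n(B_n)\ge5$, let $m_n$ be the largest integer with $\mathrm{cov}_n(B_n)\ge3m_n+2$; then $m_n\ge1$. By (c), applied to $g|B_n$ and $m_n$, there is $F_n\in\mathcal F_n$ with $\mathrm{cov}_n(g^{-1}[F_n]\cap B_n)\ge m_n+1$. By the choice of $m_n$ we have $\mathrm{cov}_n(B_n)<3(m_n+1)+2$, that is, $\mathrm{cov}_n(B_n)\le3m_n+4$. If $\mathrm{cov}_n(B_n)\le4$, let $F_n=\emptyset$.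

Put $Z=\bigcup_nF_n$. Then $\mathrm{cov}_n(Z\cap P_n)=\mathrm{cov}_n(F_n)\le1$ for all $n$, so $Z\in\mathcal I$, and therefore $g^{-1}[Z]\in\mathcal I$ by the hypothesis on $g$. Since $g^{-1}[F_n]\cap B_n\subseteq g^{-1}[Z]\cap P_n$, in the first case $m_n\le\mathrm{cov}_n(g^{-1}[Z]\cap P_n)$. So in both cases
$$\mathrm{cov}_n(B_n)\le3\,\mathrm{cov}_n(g^{-1}[Z]\cap P_n)+4. \tag{4}$$
The sequence $(\mathrm{cov}_n(g^{-1}[Z]\cap P_n))_n$ is in $S$. As $S$ is closed under sums and contains the constants, the right side of (4) is in $S$; as $S$ is closed under smaller sequences, $(\mathrm{cov}_n(B_n))_n\in S$. So $B^0\in\mathcal I$.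

By Steps 2–4, $B=B^-\cup B^+\cup B^0\in\mathcal I$. $\blacksquare$

*Proof of Theorem A.* By Proposition 7 and Lemma 1, every $\mathcal I_S$ satisfies $(C1)$. In particular the $F_\sigma$ ideal $\mathcal I_b$ does. $\blacksquare$

## Comparing the restrictions of $\mathcal I_b$ and of $\mathcal I_{S_1}$

We prove Theorem B for $\mathcal I=\mathcal I_b$, which is $F_\sigma$, and for $\mathcal I=\mathcal I_{S_1}$, which is an $F_\sigma$ P-ideal. Item 1 is Proposition 7. The converse implications in item 2 need some room inside positive sets for rearrangements that $\mathcal I$ does not notice.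

**Lemma 8.** Every infinite $Y\subseteq X$ contains an infinite set that is in $\mathcal I$.

*Proof.* The blocks are finite, so $Y$ meets infinitely many of them. Pick one point of $Y$ from each block that $Y$ meets. All covering numbers of the resulting infinite set are at most $1$, so it is in $\mathcal I$. $\blacksquare$

*Proof of item 2.* Let $A,B\notin\mathcal I$.

**Step 1: isomorphisms.** The implication from left to right is $(C1)$. Conversely, suppose $A\triangle B\in\mathcal I$. Then $A\cap B\notin\mathcal I$, since $A\subseteq(A\cap B)\cup(A\triangle B)$. So $A\cap B$ is infinite and contains an infinite $Y\in\mathcal I$ by Lemma 8. Let $f\colon B\to A$ be the identity on $(A\cap B)\setminus Y$ and any bijection from $(B\setminus A)\cup Y$ onto $(A\setminus B)\cup Y$; one exists since both sets are countably infinite. Then $f$ is a bijection. For $Z\subseteq A$ the sets $Z$ and $f^{-1}[Z]$ have the same points in $(A\cap B)\setminus Y$, so they differ only inside $(A\triangle B)\cup Y\in\mathcal I$. Hence $Z\in\mathcal I\iff f^{-1}[Z]\in\mathcal I$, and $f$ is an isomorphism.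

**Step 2: injective reductions.** Let $g\colon B\to A$ be an injection with $g^{-1}[Z]\in\mathcal I$ for all $Z\in\mathcal I|A$. For every $Z\in\mathcal I$ we have $g^{-1}[Z]=g^{-1}[Z\cap A]\in\mathcal I$, so $\{b\in B:g(b)\ne b\}\in\mathcal I$ by Proposition 7. This set contains $B\setminus A$, because $g$ takes values in $A$. So $B\setminus A\in\mathcal I$.

Conversely, let $B\setminus A\in\mathcal I$. As $A$ is infinite, Lemma 8 gives an infinite $Y\subseteq A$ with $Y\in\mathcal I$. Let $g$ be the identity on $(B\cap A)\setminus Y$ and any injection of $(B\setminus A)\cup(B\cap Y)$ into $Y$. The two parts have disjoint images, so $g\colon B\to A$ is injective. For $Z\in\mathcal I|A$ we get $g^{-1}[Z]\subseteq Z\cup(B\setminus A)\cup Y\in\mathcal I$. $\blacksquare$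

*Proof of item 3.* Recall that there is a family $\mathcal T$ of $2^{\aleph_0}$ infinite subsets of $\omega$ any two of which have finite intersection: identify $\omega$ with the set of finite $0$-$1$ sequences, and for each $x\in2^\omega$ take the set of its finite initial segments. For $T\in\mathcal T$ put
$$X_T=\bigcup_{n\in T}P_n,\qquad\mathcal I_T=\mathcal I|X_T.$$

**Step 1: each $\mathcal I_T$ is an ideal of the required kind.** By (3), $\mathrm{cov}_n(X_T\cap P_n)=\mathrm{cov}_n(P_n)>2^n$ for the infinitely many $n\in T$. So these covering numbers are unbounded, and infinitely many terms of $\varphi(X_T)$ exceed $1$. Thus $X_T\notin\mathcal I$ in both cases, and $\mathcal I_T$ is an ideal on $X_T$. It is $F_\sigma$, since $\mathcal I_T=\mathcal I\cap\mathcal P(X_T)$ and $\mathcal P(X_T)$ is closed in $\mathcal P(X)$. If $\mathcal I$ is a P-ideal and $A_j\in\mathcal I_T$ for $j\in\omega$, take $A\in\mathcal I$ with all $A_j\setminus A$ finite; then $A\cap X_T\in\mathcal I_T$ and $A_j\setminus(A\cap X_T)=A_j\setminus A$ is finite, so $\mathcal I_T$ is a P-ideal. Finally, for $A,B\subseteq X_T$ we have $\mathcal I_T|A=\mathcal I|A$, $\mathcal I_T|B=\mathcal I|B$,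 and $A\triangle B\in\mathcal I_T\iff A\triangle B\in\mathcal I$. So $(C1)$ for $\mathcal I$ gives $(C1)$ for $\mathcal I_T$.

**Step 2: different $T$ have nothing in common.** Let $T\ne T'$ in $\mathcal T$, and let $A\subseteq X_T$ and $B\subseteq X_{T'}$ be positive. Then $A\cap B\subseteq\bigcup_{n\in T\cap T'}P_n$ is finite. So $A\triangle B\supseteq A\setminus(A\cap B)$ is positive, and $\mathcal I|A\not\cong\mathcal I|B$ by $(C1)$. In particular the sets $X_T$ are pairwise different, and there are $2^{\aleph_0}$ of these restrictions. $\blacksquare$

## No ideal is $G_\delta$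

The ideals above are as simple as an ideal can be in the Borel hierarchy.

**Proposition 9.** No ideal on $\omega$ is $G_\delta$. In particular, no ideal on $\omega$ is closed or open.

*Proof.* An ideal $\mathcal I$ contains all finite sets, so it is dense in $2^\omega$. The map $A\mapsto\omega\setminus A$ is a homeomorphism that carries $\mathcal I$ onto its dual filter $\{\omega\setminus A:A\in\mathcal I\}$, so the dual filter is dense too. The two are disjoint: if $A\in\mathcal I$ and $\omega\setminus A\in\mathcal I$, then $\omega=A\cup(\omega\setminus A)\in\mathcal I$, which is excluded. If $\mathcal I$ were $G_\delta$, then so would be its dual filter, and we would have two disjoint dense $G_\delta$ sets in $2^\omega$. This contradicts the Baire category theorem. Closed sets and open sets in $2^\omega$ are $G_\delta$, which gives the last claim. $\blacksquare$
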